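# Token Jumping on Graphs of Bounded Cliquewidth and Bounded Twinwidth

## 1. Token jumping, parameterized complexity, and three ways to decompose a graph

**Definition (independent sets and token jumps).** An *independent set* of a graph $G$ is a set of pairwise non-adjacent vertices. We picture it as a set of tokens, one on each of its vertices. A *token jump* takes one token off its vertex and puts it on any vertex that carries no token; the two vertices need not be adjacent.

**Definition (ISR-TJ).** An instance of *Independent Set Reconfiguration under Token Jumping* is a graph $G$, an integer $k$, and independent sets $I_s,I_t$ with $|I_s|=|I_t|=k$. The question is whether there are independent sets $I_s=I_0,I_1,\dots,I_\ell=I_t$ of $G$, all of size $k$, such that each $I_{q+1}$ arises from $I_q$ by one token jump, that is, $|I_q\setminus I_{q+1}|=|I_{q+1}\setminus I_q|=1$.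

*Example.* Let $G$ be the 4-cycle $1,2,3,4$, with $k=2$, $I_s=\{1,3\}$, $I_t=\{2,4\}$. These are the only independent sets of size 2 and they share no vertex, so the answer is no. Add an isolated vertex $5$ and the answer is yes: $\{1,3\}\to\{1,5\}\to\{2,5\}\to\{2,4\}$.

**Definition (fixed-parameter tractability and W[1]-hardness).** A problem with parameter $k$ is *fixed-parameter tractable* (FPT) if it has an algorithm with running time $f(k)\cdot n^{O(1)}$ for a computable $f$. A *parameterized reduction* maps instances to equivalent instances in time $f(k)\cdot n^{O(1)}$ such that the new parameter is bounded by a computable function of the old one. A problem is *W[1]-hard* if every problem in W[1] has a parameterized reduction to it. If a W[1]-hard problem is FPT, then FPT $=$ W[1].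

*Example.* The problem $k$-Clique asks whether a graph $H$ has $k$ pairwise adjacent vertices; we assume $1\le k\le |V(H)|$, as larger $k$ gives trivial no-instances. It is W[1]-complete (Downey–Fellows), so a parameterized reduction from it proves W[1]-hardness. Trying all $k$-subsets takes time $n^{O(k)}$, which is not of the form $f(k)n^{O(1)}$. Under the Exponential Time Hypothesis (ETH: for some $\delta>0$, 3-SAT with $n$ variables has no $2^{\delta n}$-time algorithm), $k$-Clique has no $f(k)n^{o(k)}$ algorithm (Chen, Huang, Kanj, Xia, J. Comput. Syst. Sci. 2006). ISR-TJ also has a trivial $n^{O(k)}$ algorithm: search the graph whose nodes are the at most $n^k$ independent sets of size $k$.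

**Definition (cliquewidth).** A *clique expression of width $c$* builds a graph whose vertices carry labels from $\{1,\dots,c\}$, by four operations: create one vertex with a given label; take the disjoint union of two labeled graphs; *join* labels $i\ne j$, i.e. add all edges between label-$i$ and label-$j$ vertices; *relabel* all $i$ to $j$. The *cliquewidth* of $G$ is the least width of an expression that builds $G$. The expression is *linear* if in each disjoint union one of the two sides is a single vertex.

*Example.* Let $\overline{P}$ be the complement of a path $p_0,p_1,\dots,p_n$, so that $p_i$ and $p_j$ are adjacent iff $|i-j|\ge 2$. Three labels suffice: 1 for "old", 2 for "last", 3 for "new". Start with $p_0$ labeled 2. To add $p_{d+1}$, create it with label 3, join 3 with 1, relabel $2\to1$ and then $3\to2$. Thus $p_{d+1}$ becomes adjacent to $p_0,\dots,p_{d-1}$ and not to $p_d$. This is a linear expression of width 3.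

**Definition (twinwidth).** A *contraction sequence* of $G$ is a sequence of partitions of $V(G)$ that starts with all parts singletons, ends with one part, and merges two parts in each step. Two parts are *homogeneous* to each other if all edges or no edges between them are present; otherwise they are joined by a *red edge*. The *red degree* of a part is its number of red edges. The *width* of the sequence is the largest red degree of any part of any partition in it, and the *twinwidth* of $G$ is the least width of a contraction sequence.

*Example.* For $\overline P$, merge $p_1$ into $\{p_0\}$, then $p_2$, and so on. The part $\{p_0,\dots,p_d\}$ is fully adjacent to $p_j$ for $j\ge d+2$, so its only possible red neighbor is $p_{d+1}$. Singletons are never red to each other. Hence this sequence has width at most 1.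

**Definition (tree-model).** A *tree-model* of $G$ with $m$ labels and depth $d$ is a rooted tree whose leaves are the vertices of $G$, all at depth $d$, each leaf labeled from $\{1,\dots,m\}$, such that adjacency of two vertices depends only on their labels and on the depth of their least common ancestor. A family of graphs that have tree-models with fixed $m,d$ has *bounded shrub-depth*.

*Example.* The graph $K_{n,n}$ has a tree-model with 2 labels and depth 1: a root with $2n$ leaves, $n$ of each label, and two vertices are adjacent iff their labels differ. A disjoint union of cliques has one with 1 label and depth 2: one child of the root per clique, and two vertices are adjacent iff their least common ancestor has depth 1.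

**Convention on inputs.** When we speak of ISR-TJ on graphs of cliquewidth at most $c$, the instance comes with a clique expression of width at most $c$. For twinwidth at most $c$, it comes with a contraction sequence of width at most $c$. The constant $c$ is fixed, and $f$ and the polynomial in "FPT" may depend on it.

## 2. Is ISR-TJ fixed-parameter tractable for bounded cliquewidth or twinwidth?

The survey of Bousquet, Mouawad, Nishimura and Siebertz, "A survey on the parameterized complexity of the independent set and (connected) dominating set reconfiguration problems" (arXiv:2204.10526, 2022), is the source of the question. The background is as follows. Parameterized by $k$, ISR-TJ is W[1]-hard on general graphs. It is FPT on $K_{h,h}$-free graphs for every fixed $h$, hence also on degenerate and on nowhere dense classes. Graphs of bounded cliquewidth may contain large bicliques, so these results do not apply to them. Every class of bounded cliquewidth has bounded twinwidth. The question is whether, for every fixed $c$, ISR-TJ parameterized by $k$ is FPT on graphs of cliquewidth at most $c$, and whether it is FPT on graphs of twinwidth at most $c$.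

The answer to both is no, unless FPT $=$ W[1].

**Theorem 1.** There is a polynomial-time algorithm that maps an instance $(H,k)$ of $k$-Clique to an equivalent instance $(G,2k+3,I_s,I_t)$ of ISR-TJ, and also outputs a linear clique expression of $G$ of width $\le 10$ and a contraction sequence of $G$ of width $\le 7$. Consequently, for every fixed $c\ge10$ (cliquewidth) and every fixed $c\ge 7$ (twinwidth), ISR-TJ parameterized by $k$ is W[1]-hard, so it is not FPT unless FPT $=$ W[1]. Under ETH it has no algorithm running in time $f(k)\,n^{o(k)}$; so the trivial $n^{O(k)}$ algorithm is essentially optimal.

**Theorem 2.** There is a polynomial-time algorithm that maps an instance $(F,k,A,B)$ of ISR-TJ on an arbitrary graph $F$ to an equivalent instance $(G,2k+3,I_s,I_t)$ of ISR-TJ, and also outputs a linear clique expression of $G$ of width $\le10$ and a contraction sequence of $G$ of width $\le7$. Hence for every $c\ge10$ (resp. $c\ge7$), ISR-TJ on cliquewidth $\le c$ (resp. twinwidth $\le c$) is FPT if and only if ISR-TJ on all graphs is FPT.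

**Theorem 3.** Fix $m,d$. Given $G$ with a tree-model with $m$ labels and depth $d$, an ISR-TJ instance on $G$ can be reduced in polynomial time to an equivalent one on an induced subgraph with at most $g(k,m,d)$ vertices. So ISR-TJ is FPT there.

## 3. One token, two tokens, and edges of the complement

**One token.** For $k=1$ the answer is always yes: jump from the start to the target directly.

**Two tokens.** Let $k=2$ and let $\overline G$ be the complement of $G$. A pair of tokens on an independent set is exactly an edge of $\overline G$. A jump keeps one token and moves the other, so it replaces this edge by another edge that shares an endpoint with it. Hence $I_t$ is reachable from $I_s$ iff the two edges lie in the same connected component of $\overline G$. Two tokens are *an edge crawling through the complement*.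

**Two tokens on the complement of a path.** If $\overline G$ is the path $p_0,\dots,p_n$, a state is an edge $\{p_e,p_{e+1}\}$, determined by its *level* $e\in\{0,\dots,n-1\}$, and each jump changes $e$ by exactly $\pm1$. So two tokens simulate a counter with unbounded range, although $G$ has cliquewidth at most 3.

**Many counters.** Take $k$ disjoint copies of this graph and $2k$ tokens. Each copy holds at most two tokens, so each holds exactly two, and a state is a vector $(e_1,\dots,e_k)\in\{0,\dots,n-1\}^k$. Four labels suffice: the three labels from the example, and one for finished copies. So bounded cliquewidth leaves room for $n^k$ states. The counters do not interact, so this instance is easy. To make it hard we have to make the counters interact while keeping the width bounded.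

## 4. Where a logical formula and where constraint edges stop working

**Trying to prove tractability.** For a fixed $\ell$, the statement "there is a reconfiguration sequence with at most $\ell$ jumps" is a first-order formula with about $k\ell$ vertex variables, over the graph with the vertices of $I_s$ and $I_t$ marked by unary predicates. By the Courcelle–Makowsky–Rotics theorem, model checking of such formulas (even of monadic second-order formulas with vertex-set quantifiers) on graphs of bounded cliquewidth, given with an expression, is FPT in the formula size. So the problem is FPT in $k+\ell$. The argument stops at the length $\ell$, which no function of $k$ bounds. In the complement of the path $p_0,\dots,p_n$, with $k=2$, getting from $\{p_0,p_1\}$ to $\{p_{n-1},p_n\}$ takes exactly $n-1$ jumps at best, since each jump changes the level by one.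

**Trying to prove hardness.** A natural encoding of $k$-Clique uses one copy $V_i$ of $V(H)$ per token and puts an edge between $u\in V_i$ and $w\in V_j$ whenever $u=w$ or $uw\notin E(H)$. This stops at the width, for the following reason. The edges between $V_1$ and $V_2$ alone determine $H$, so on the fixed vertex set $V_1\cup V_2$ with $|V(H)|=n$ we see $2^{\binom n2}$ different bipartite graphs. But there are only $2^{O(N\log N)}$ graphs on $N$ labeled vertices with cliquewidth at most $c$, for fixed $c$. Indeed, an expression is a binary tree with $N$ leaves ($N^{O(N)}$ choices). At each node of this tree, the joins and relabelings performed before the next union matter only through the set of pairs of labels that get joined and through the resulting map on labels, which leaves a number of choices that depends on $c$ only. So the cliquewidth is unbounded. Constraints must not be stored as edges between the selectors.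

**Constraints stored in time.** The two failures suggest a way out. Reconfiguration sequences can be long, so we can spread the constraints *over time*. Let $k$ counters walk in lockstep along $k$ complement-of-path gadgets, each counter remembering the value of one variable, and let the walk pass one test after another. Each test concerns one forbidden pair of values, and is carried out by a constant number of extra vertices, the *hub*. A constant number of vertices may be attached to everything in an arbitrary way at the cost of one label each. Three things have to be designed.

1. A selector must remember a value and must be able to change it. We replace the path by a bundle of paths, one for each value, glued at a single vertex, the *junction*.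
2. The counters must walk in lockstep. The hub token enforces this, by looking at depths modulo 4.
3. Values must not change simultaneously. If all junctions were at the same depth, then all variables could be changed there one after another with no test in between, and every instance would be a yes-instance. So the junctions of different variables are put at different depths, and *all* tests are placed between any two consecutive junctions.

## 5. Reconfiguration of binary constraint satisfaction

The problem that we simulate directly is the following.

**Definition (BCR).** An instance of *binary CSP reconfiguration* has variables $x_1,\dots,x_k$ with finite domains $X_1,\dots,X_k$, a set $\mathcal F$ of *forbidden pairs* $\{(i,a),(j,b)\}$ with $i\neq j$, $a\in X_i$, $b\in X_j$, and two valid assignments $s,t$. An assignment is *valid* if it contains no forbidden pair, that is, for no such pair do we have both $x_i=a$ and $x_j=b$. A step changes one variable, and all assignments in a sequence must be valid. The question is whether $t$ is reachable from $s$.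

*Example.* Let $X_1=\{a,c\}$, $X_2=\{a',c'\}$, $s=(a,c')$, $t=(c,a')$. If only $\{(1,a),(2,a')\}$ is forbidden, then $(a,c')\to(c,c')\to(c,a')$ is a solution. If $\{(1,c),(2,c')\}$ is forbidden as well, then $s$ and $t$ are the only valid assignments and differ in two variables, so the answer is no.

**Proposition 4.** Let a BCR instance have $k\ge2$ variables and $M=|\mathcal F|\ge1$. In time polynomial in its size one can construct an equivalent ISR-TJ instance $(G,2k+1,I_s,I_t)$, together with a linear clique expression of $G$ of width $\le10$ and a contraction sequence of width $\le7$.

Sections 6 to 10 prove this proposition. Sections 11 and 12 deduce Theorems 1 and 2 by writing Clique and general ISR-TJ as BCR.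

## 6. The graph: spiders, test marks, and a five-vertex hub

**Step 1: depths.** This step fixes where the junctions and the tests are. Write $\mathcal F=\{f_1,\dots,f_M\}$ and put
$$D_i=4M(i-1)+2\quad(1\le i\le k),\qquad L=D_k+2,$$
$$d(b,r)=4M(b-1)+4r\quad(1\le b\le k-1,\ 1\le r\le M).$$
The junction of variable $i$ will be at depth $D_i$; the pair $f_r$ will be tested at depths $d(1,r),\dots,d(k-1,r)$. We use the following facts. All $D_i\equiv2\pmod4$, and $2\le D_i\le L-2$. The *test depths* $d(b,r)$ are distinct positive multiples of 4. For fixed $b$ they run from $4M(b-1)+4=D_b+2$ to $4Mb=D_{b+1}-2$, so they are exactly the multiples of 4 in $[D_b+2,D_{b+1}-2]$. Thus each of the $M$ forbidden pairs is tested once between the depths $D_b$ and $D_{b+1}$, for each $b$.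

**Step 2: selectors.** This step builds the gadget that remembers the value of $x_i$. Take disjoint paths $p_i(v,0),p_i(v,1),\dots,p_i(v,L)$, one for each $v\in X_i$, and identify all vertices $p_i(v,D_i)$, $v\in X_i$, into one vertex $s_i$, the *junction*. The result is a tree $\Gamma_i$. Call $d$ the *depth* of $p_i(v,d)$ (so $s_i$ has depth $D_i$), and let $V_i=V(\Gamma_i)$. The edges of $\Gamma_i$ are
$$\varepsilon_i(v,e)=\{p_i(v,e),p_i(v,e+1)\},\qquad v\in X_i,\ 0\le e\le L-1 .$$
They are pairwise distinct, since each has an end different from $s_i$. Call $v$ the *value* and $e$ the *level* of $\varepsilon_i(v,e)$.

How can an edge crawl in $\Gamma_i$? Suppose two distinct edges $\varepsilon_i(v,e),\varepsilon_i(v',e')$ share an endpoint. If the shared vertex is $p_i(u,d)\ne s_i$, then it lies on the path of $u$ only, so $v=v'=u$ and $\{e,e'\}=\{d-1,d\}$. If it is $s_i$, then $e,e'\in\{D_i-1,D_i\}$. So: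

$$\text{either } v=v' \text{ and } |e-e'|=1,\ \text{ or both edges contain } s_i \text{ and } e,e'\in\{D_i-1,D_i\};\quad\text{in both cases } |e-e'|\le1. \tag{1}$$

In particular the value can change only at the junction.

**Step 3: marks.** This step places the tests. For each $b\in\{1,\dots,k-1\}$ and $r\in\{1,\dots,M\}$, with $f_r=\{(i,a),(j,a')\}$, $i<j$, and $d=d(b,r)$, mark $p_i(a,d)$ with $\alpha$ and $p_j(a',d)$ with $\beta$. These are not junctions, since $d\equiv0\pmod4$. Each test depth carries exactly one $\alpha$ and exactly one $\beta$, and there are no marks at other depths.

**Step 4: the hub and the graph.** The hub is $\mathcal H=\{h_0,h_1,h_2,h_A,h_B\}$, with $\rho(h_z)=z$ for $z=0,1,2$ and $\rho(h_A)=\rho(h_B)=3$. Let $V(G)=\mathcal H\cup V_1\cup\dots\cup V_k$, with the following edges.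

* $\mathcal H$ is a clique.
* $G[V_i]$ is the *complement* of $\Gamma_i$.
* There are no edges between $V_i$ and $V_j$ for $i\ne j$.
* Each $h\in\mathcal H$ is adjacent to all vertices of $\bigcup_iV_i$ of depth $\equiv\rho(h)-1\pmod4$. In addition, $h_A$ is adjacent to all $\alpha$-marked vertices and $h_B$ to all $\beta$-marked vertices.

So $h_0,h_1,h_2$ see the depths $\equiv 3,0,1$ respectively, and $h_A,h_B$ both see the depths $\equiv 2$, plus their marks. Finally put
$$I_s=\{h_0\}\cup\bigcup_i\varepsilon_i(s(x_i),0),\qquad I_t=\{h_0\}\cup\bigcup_i\varepsilon_i(t(x_i),0).$$
Since $|V(G)|\le5+(L+1)\sum_i|X_i|$, the construction is polynomial.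

*Example.* Take the first BCR instance of Section 5: $k=2$, $M=1$, $f_1=\{(1,a),(2,a')\}$. Then $D_1=2$, $D_2=6$, $L=8$, and the only test depth is $d(1,1)=4$. Each $\Gamma_i$ is made of two paths with 9 vertices glued at one vertex, so it has 17 vertices, and $|V(G)|=39$. The vertex $p_1(a,4)$ carries $\alpha$, the vertex $p_2(a',4)$ carries $\beta$. The solution $(a,c')\to(c,c')\to(c,a')$ is simulated with 5 tokens as follows. Walk both counters up to level 2 and change $x_1$ from $a$ to $c$ at the junction of depth 2. Walk on, past the test depth 4, to level 6 and change $x_2$ from $c'$ to $a'$ at the junction of depth 6. Then walk back to level 0. On the way up, around depth 4, the assignment is $(c,c')$, no marked vertex is occupied, and the hub token may use $h_A$ or $h_B$. On the way back the assignment is $(c,a')$, the $\beta$-mark is occupied, and the hub token must use $h_A$. With $(a,a')$ it could use neither.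

## 7. Synchronization modulo 4

**Step 1: which sets occur.** The purpose of this step is to describe all states.

**Lemma 5.** The independent sets of $G$ of size $2k+1$ are exactly the sets $I=\{h\}\cup\bigcup_i\varepsilon_i$ where $h\in\mathcal H$, each $\varepsilon_i\in E(\Gamma_i)$ has level $e_i\equiv\rho(h)$ or $\rho(h)+1\pmod4$, and $I$ contains no $\alpha$-marked vertex if $h=h_A$ and no $\beta$-marked vertex if $h=h_B$.

*Proof.* An independent set contains at most one vertex of the clique $\mathcal H$. It meets $V_i$ in a set that is independent in the complement of $\Gamma_i$, i.e. in a clique of the tree $\Gamma_i$, hence in at most two vertices. Size $2k+1$ therefore forces exactly one vertex in $\mathcal H$ and exactly the two ends of an edge of $\Gamma_i$ in each $V_i$. Conversely, a set $\{h\}\cup\bigcup_i\varepsilon_i$ has no edges of $G$ inside the $V_i$ or between them, so it is independent iff $h$ is adjacent to none of its other vertices. An edge of level $e$ has ends of depths $e$ and $e+1$. Neither depth is $\equiv\rho(h)-1$ iff $e\not\equiv\rho(h)-1,\rho(h)-2$, i.e. iff $e\equiv\rho(h)$ or $\rho(h)+1\pmod4$. The remaining adjacencies of $h_A$ and $h_B$ give the condition on marks. $\square$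

So the hub token at $h_0,h_1,h_2$, and at $h_A$ or $h_B$, allows the levels congruent to $\{0,1\},\{1,2\},\{2,3\},\{3,0\}$ modulo 4 respectively. Modulus 3 would not do: an edge whose ends avoid one residue modulo 3 has its level in a single residue class, so no level could ever change.

In particular $I_s$ and $I_t$ are independent: their levels are all $0\equiv\rho(h_0)$. Moreover, if $I\to I'$ is a jump, then both sets have the form of Lemma 5 and share $2k$ vertices. Both have one vertex in $\mathcal H$ and two in each $V_i$, so either only the hub vertex changes, or exactly one $\varepsilon_i$ changes, to an edge that shares an endpoint with it.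

**Step 2: the clock.** Lemma 5 controls levels only modulo 4. We now show that, starting from $I_s$, the counters stay within 1 of each other as integers.

**Definition.** A set $I$ as in Lemma 5 is *synchronized with time* $T\in\mathbb Z$ if $T\equiv\rho(h)\pmod4$ and $e_i\in\{T,T+1\}$ for all $i$.

Such a $T$ is unique, because $T\in\{e_1-1,e_1\}$ and its residue is fixed by $h$. *Example:* $I_s$ and $I_t$ are synchronized with time 0. With the hub at $h_2$, levels $e_1=2$, $e_2=3$ are synchronized with time 2, whereas $e_1=2,e_2=7$ satisfy the residue condition but are not synchronized with any time.

**Lemma 6.** If $I$ is synchronized with time $T$ and $I\to I'$ is a jump, then $I'$ is synchronized with some time $T'$ with $|T-T'|\le1$. If the jump is in a selector, then $T'=T$.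

*Proof.* Suppose first that the jump is in selector $i$. By (1), the new level satisfies $|e_i'-e_i|\le1$, so $e_i'\in\{T-1,T,T+1,T+2\}$. By Lemma 5, $e_i'\equiv T$ or $T+1\pmod4$. This excludes $T-1$ and $T+2$. So $e_i'\in\{T,T+1\}$, and as the hub vertex is unchanged, $T'=T$.

Now suppose that the hub token jumps to $h'$, and let $\rho(h')\equiv T+\gamma\pmod 4$ with $\gamma\in\{-1,0,1,2\}$. For every $i$ we have $e_i\in\{T,T+1\}$, and by Lemma 5 for $I'$, $e_i\equiv T+\gamma$ or $T+\gamma+1$.

* If $\gamma=0$, take $T'=T$.
* If $\gamma=1$, the residues allowed are those of $T+1,T+2$, so all $e_i=T+1$, and $T'=T+1$ works.
* If $\gamma=-1$, the residues allowed are those of $T-1,T$, so all $e_i=T$, and $T'=T-1$ works, since $e_i = T'+1$.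
* If $\gamma=2$, the residues allowed are those of $T+2,T+3$, which neither $T$ nor $T+1$ has; this is impossible. $\square$

So every set $I$ reachable from $I_s$ has a time $T(I)$. It also has an assignment $x(I)$, where $x_i(I)$ is the value of $\varepsilon_i$.

**Step 3: when values change.** The next lemma says that the clock tells us which variable may change.

**Lemma 7.** Let $I$ be reachable from $I_s$. If $x_i$ changes in a jump from $I$, then the time $T$ does not change in this jump, no other $x_j$ changes, and $T\in[D_i-2,D_i]$.

*Proof.* If $x_i$ changes then the jump is in selector $i$, so no other $x_j$ changes, and the time stays the same by Lemma 6. Since the values of the old and the new edge differ, (1) shows that both contain $s_i$ and have levels in $\{D_i-1,D_i\}$. As $e_i\in\{T,T+1\}$, we get $T\in\{e_i-1,e_i\}\subseteq[D_i-2,D_i]$. $\square$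

**Step 4: what a test tests.**

**Lemma 8.** Let $I$ be reachable from $I_s$. If $T(I)=d(b,r)-1$, then the assignment $x(I)$ does not contain the forbidden pair $f_r$.

*Proof.* Let $d=d(b,r)$ and $f_r=\{(i,a),(j,a')\}$ with $i<j$. Since $T=d-1\equiv3\pmod4$, the hub vertex is $h_A$ or $h_B$. Every $\varepsilon_\ell$ has level $d-1$ or $d$, so in either case it contains the vertex $p_\ell(x_\ell,d)$ of depth $d$. If $x_i=a$ and $x_j=a'$, then $I$ contains the $\alpha$-marked vertex $p_i(a,d)$ and the $\beta$-marked vertex $p_j(a',d)$. By Lemma 5 the hub vertex is then neither $h_A$ nor $h_B$, a contradiction. $\square$

Note the role of the two vertices $h_A,h_B$: at a test, the hub token may choose which of the two marks to avoid, so the test blocks exactly the simultaneous presence of both.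

## 8. From token sequences to assignment sequences

Here we show: if $I_t$ is reachable from $I_s$ in $G$, then $t$ is reachable from $s$ in the BCR instance. The difficulty is that assignments along the token sequence need not be valid, since a test is made only at its own time. We extract valid ones.

**Step 1: zones and blocks.** We cut the time axis. Let $I_s=I_0,\dots,I_\ell=I_t$ be a reconfiguration sequence, $T_q=T(I_q)$, $X^q=x(I_q)$. Partition $\mathbb Z$ into consecutive intervals
$$Z_1=(-\infty,D_1],\ B_1,\ Z_2,\ B_2,\ \dots,\ B_{k-1},\ Z_k=[D_k-2,\infty),$$
with *zones* $Z_b=[D_b-2,D_b]$ for $1<b<k$ and *blocks* $B_b=[D_b+1,D_{b+1}-3]$ for $1\le b\le k-1$. Since $D_{b+1}-D_b=4M\ge4$, blocks are nonempty. Since the test depths $d(b,r)$ lie in $[D_b+2,D_{b+1}-2]$, block $B_b$ contains $d(b,r)-1$ for all $r\in\{1,\dots,M\}$. As $[D_i-2,D_i]\subseteq Z_i$, Lemma 7 says: while the time is in $Z_b$ only $x_b$ can change, and while it is in a block no variable changes.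

**Step 2: crossings.** We show that going from one zone to another certifies validity. Suppose $q<q'$, $T_q\in Z_j$, $T_{q'}\in Z_{j'}$, $j\ne j'$, and $T_{q''}$ lies in no zone for $q<q''<q'$. By Lemma 6 the time changes by at most 1 per step. Different zones are separated by nonempty blocks, so $q'\ge q+2$. The times strictly between $q$ and $q'$ are in blocks, and different blocks are separated by zones with three elements, so these times all lie in one block $B_b$. Then $T_q$ and $T_{q'}$ are within distance 1 of $B_b$ and in zones, so each is $D_b\in Z_b$ or $D_{b+1}-2\in Z_{b+1}$. As the zones differ, $\{j,j'\}=\{b,b+1\}$, and the time moves from one side of $B_b$ to the other in steps of size at most 1. So it takes every value in $B_b$.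

The assignment is constant from $q$ to $q'$. Indeed, the steps $q\to q+1$ and $q'-1\to q'$ change the time, so by Lemma 7 they change no value, and all other steps start and end in the block, where nothing changes. Since all times $d(b,1)-1,\dots,d(b,M)-1$ occur, Lemma 8 shows that this constant assignment contains none of $f_1,\dots,f_M$. So it is valid.

**Step 3: phases.** We cut the sequence at its crossings. List the indices $q$ for which $T_q$ is in a zone; $0$ and $\ell$ are among them, since $T_0=T_\ell=0\in Z_1$. Whenever two consecutive indices in this list belong to different zones, they form a crossing as in Step 2; cut there. This divides $[0,\ell]$ into phases $[q_\varphi,q_\varphi']$, $\varphi=1,\dots,p$, with $q_1=0$, $q_p'=\ell$, and a crossing from $q'_\varphi$ to $q_{\varphi+1}$ for $1\le\varphi<p$. Each phase starts and ends with its time in one zone $Z_{j_\varphi}$ and visits no other zone (it may enter blocks and return). So by Step 1 only $x_{j_\varphi}$ changes during phase $\varphi$.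

Let $Y_0=s$, $Y_p=t$, and $Y_\varphi=X^{q'_\varphi}=X^{q_{\varphi+1}}$ for $1\le\varphi<p$; the two are equal by Step 2. All $Y_\varphi$ are valid: $Y_0$ and $Y_p$ by assumption, the others by Step 2. Since $X^0=s$ and $X^\ell=t$, phase $\varphi$ starts with assignment $Y_{\varphi-1}$ and ends with $Y_\varphi$, so these differ in at most one variable. Hence $Y_0,Y_1,\dots,Y_p$, with repetitions removed, is a BCR sequence from $s$ to $t$.

## 9. From assignment sequences to token sequences

Here we show the converse: if $t$ is reachable from $s$, then $I_t$ is reachable from $I_s$.

**Step 1: standard states.** We define the states to travel through. For a valid assignment $Y$ and $0\le T\le L-1$, let $K(Y,T)$ be a set $\{h\}\cup\bigcup_i\varepsilon_i(Y(x_i),T)$ with $\rho(h)\equiv T\pmod4$ that is independent. It exists: the residue condition of Lemma 5 holds, since all levels are $T\equiv\rho(h)$. If $T\not\equiv3$, then $h\in\{h_0,h_1,h_2\}$ is unique and there is no condition on marks. If $T\equiv3$, the set contains vertices of depths $T$ and $T+1$ only, and marks sit at multiples of 4, so all marked vertices in it have depth $T+1$. If $T+1$ is not a test depth, there are none. If $T+1=d(b,r)$ with $f_r=\{(i,a),(j,a')\}$, $i<j$, then the only marked vertices of this depth are $p_i(a,T+1)$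 and $p_j(a',T+1)$. They are not both present, since $Y$ is valid. So $h_A$ or $h_B$ works; fix one choice for each pair $(Y,T)$.

**Step 2: one tick of the clock.** We show that $K(Y,T)$ and $K(Y,T+1)$ are mutually reachable for $0\le T<L-1$. Start from $K(Y,T)$ with hub vertex $h$. For $i=1,\dots,k$ in turn, jump from $p_i(Y(x_i),T)$ to $p_i(Y(x_i),T+2)$; this replaces $\varepsilon_i(Y(x_i),T)$ by $\varepsilon_i(Y(x_i),T+1)$. All levels lie in $\{T,T+1\}$ throughout, so the residue condition holds. The condition on marks matters only if $T\equiv3$. Then, of the depths $T,T+1,T+2$ only $T+1$ can carry marks, and the tokens at depth $T+1$ are never moved, so the condition continues to hold. Now all levels are $T+1$. Move the hub token to the hub vertex of $K(Y,T+1)$, which differs from $h$ as its residue differs. The result is $K(Y,T+1)$, which is independent. Jumps are reversible.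

**Step 3: changing one variable.** Let the valid assignments $Y,Y'$ differ only in $x_j$, with $Y(x_j)=v$ and $Y'(x_j)=w$. By Step 2, go from $K(Y,0)$ to $K(Y,D_j)$; this is possible since $D_j\le L-2$. As $D_j\equiv2$, the hub token is on $h_2$, where only residues matter. Jump from $p_j(v,D_j+1)$ to $p_j(w,D_j+1)$. This replaces $\varepsilon_j(v,D_j)$ by $\varepsilon_j(w,D_j)$, both of which contain $s_j$, and gives $K(Y',D_j)$. By Step 2 for $Y'$, go back to $K(Y',0)$.

Doing this along a BCR sequence leads from $K(s,0)=I_s$ to $K(t,0)=I_t$. Together with Section 8, the two instances are equivalent.

## 10. A linear order and its few classes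

It remains to bound the widths. We list the vertices in a suitable order, so that at every moment the listed vertices fall into at most 9 classes that look the same from the future.

**Step 1: the order and the classes.** Order $V(G)$ as: the five hub vertices; then $V_1$; then $V_2$; and so on. Within $V_i$ put first $s_i$, then the legs of $\Gamma_i-s_i$ one after another (each $v\in X_i$ gives two legs, one with depths below $D_i$ and one with depths above, each with at least two vertices), each leg listed outward from $s_i$. After each prefix, proper or full, partition its vertices into

* the hub vertices present, as singletons;
* $\mathsf{Dead}$, all vertices of the completely listed $V_{i'}$;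
* if some $V_i$ is partially listed: $\{s_i\}$; the singleton $\{q\}$, where $q$ is the last listed vertex, provided that it is neither $s_i$ nor the end of its leg; and $P$, all remaining listed vertices of $V_i$.

These are at most $5+1+3=9$ classes.

**Step 2: classes are homogeneous to the future.** We claim that the vertices of one class have the same neighbors among the later vertices. This is clear for singletons. Vertices of $\mathsf{Dead}$ have no later neighbors, since their neighbors are in the hub and in their own selector. Consider a vertex of $P$. Its $\Gamma_i$-neighbors are its predecessor on the leg (or $s_i$), which is listed, and, unless it is the end of its leg, its successor on the leg. The successor is listed too, since a vertex which is not the end of its leg is in $P$ only if it is not the last listed vertex. So all later vertices of $V_i$ are non-neighbors in $\Gamma_i$, hence neighbors in $G$, and there are no edges to later vertices outside $V_i$. All vertices of $P$ thus have the same later neighbors.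

**Step 3: updating.** The partition for the next prefix arises by adding the next vertex $w$ as a new singleton and then merging classes. If $w$ is a hub vertex or some $s_i$, nothing is merged. If $w$ is on a leg, then the old $q$, if there is one, joins $P$ (or becomes $P$); if $w$ is the end of its leg, it joins $P$ too, and otherwise it is the new $q$. If $w$ completes $V_i$, then in addition $s_i$ joins $P$, and $P$ joins $\mathsf{Dead}$ (or becomes $\mathsf{Dead}$).

**Step 4: the linear clique expression of width 10.** Use labels $1,\dots,10$, and keep the invariant that distinct classes carry distinct labels. Before $w$ is added there are at most 9 classes. Introduce $w$ with an unused label by disjoint union. By Step 2 each class is homogeneous to $w$; join the label of $w$ with the labels of exactly those classes that are adjacent to $w$. Since $w$ is the only vertex with its label, this adds exactly the edges from $w$ to earlier vertices. Then relabel to perform the merges of Step 3. Each union adds a single vertex, so the expression is linear.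

**Step 5: the contraction sequence of width 7.** Process the vertices in the same order, all unprocessed vertices being singletons, and perform the merges of Step 3 as contractions. After $w$ has been processed, every part on the processed side, also in the middle of the merges, is contained in a class of the prefix that ends with $w$. By Step 2 it is homogeneous to every unprocessed vertex. So red edges join only processed parts. Two singletons are never red to each other. While $V_i$ is being processed, the only parts with more than one vertex are $\mathsf{Dead}$ and $P$ (including the intermediate stages of $P$). We bound the red degrees.

* $\mathsf{Dead}$ has no edges to $V_i$, so its red neighbors are among the 5 hub vertices.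
* Between updates, $P$ can be red to the 5 hub vertices, to $s_i$ and to $q$: at most 7. When $w$ arrives as a singleton, $P$ is homogeneous to it by Step 2 for the previous prefix.
* When $q$ is merged into $P$, the new part can be red to the 5 hub vertices, to $s_i$ and to $w$: at most 7. If $w$ is the end of its leg, $w$ is then merged into $P$ too, and the new part can be red only to the 5 hub vertices and $s_i$.
* A hub vertex has red neighbors only among $P$ and $\mathsf{Dead}$: at most 2. The singletons $s_i,q,w$ can be red only to $P$: at most 1.
* When $V_i$ is complete, first $s_i$ is merged into $P$, then $P$ into $\mathsf{Dead}$. The resulting parts can be red only to hub vertices: at most 5.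

At the end there are at most 6 parts, the 5 hub vertices and $\mathsf{Dead}$. They are merged in any order with red degree at most 5. So the width is at most 7, and the expression and the sequence are computed in polynomial time. This completes the proof of Proposition 4. $\blacksquare$

**Remark (sliding along edges).** In the graphs of Proposition 4 every jump between independent sets of size $2k+1$ moves a token along an edge of $G$. In $\mathcal H$ this is because $\mathcal H$ is a clique. In $V_i$, the edges $\varepsilon_i=\{u,a\}$ and $\varepsilon_i'=\{u,b\}$ share $u$, so $a$ and $b$ have a common neighbor in the tree $\Gamma_i$. Hence they are non-adjacent in $\Gamma_i$ and adjacent in $G$. So Theorem 1, which we now prove, also holds for Token Sliding, the variant in which a token may move only along an edge.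

## 11. Clique as a binary reconfiguration problem (proof of Theorem 1)

**Step 1: the BCR instance.** We want a reconfiguration that is forced to exhibit a clique at one moment. Let $(H,k)$ be an instance of $k$-Clique, $1\le k\le|V(H)|$. Use $k+1$ variables: $x_1,\dots,x_k$ with domain $V(H)\cup\{\bot_0,\bot_1\}$, and a switch $y$ with domain $\{0,1\}$. The forbidden pairs are

* $x_i=\bot_1$ with $y=0$;
* $x_i=\bot_0$ with $y=1$;
* for $i\ne j$: $x_i=u$ with $x_j=w$, where $u,w\in V(H)$ and ($u=w$ or $uw\notin E(H)$).

Let $s$ be: all $x_i=\bot_0$, $y=0$; and let $t$ be: all $x_i=\bot_1$, $y=1$. Both are valid, and $M\ge1$.

**Step 2: equivalence.** If $t$ is reachable from $s$, some step changes $y$ from 0 to 1, with the $x_i$ fixed. Validity before the step excludes $\bot_1$ and validity after it excludes $\bot_0$. So all $x_i$ are in $V(H)$, and by the third kind of forbidden pairs they are distinct and pairwise adjacent: a $k$-clique. Conversely, if $H$ has a $k$-clique, set the $x_i$ one by one from $\bot_0$ to its vertices while $y=0$, change $y$ to 1, and set the $x_i$ one by one to $\bot_1$. All assignments on the way are valid. So $H$ has a $k$-clique iff $t$ is reachable from $s$.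

**Step 3: conclusion.** Proposition 4 with $k+1\ge2$ variables gives an equivalent ISR-TJ instance with $2(k+1)+1=2k+3$ tokens, with a linear expression of width $\le10$ and a contraction sequence of width $\le7$, in polynomial time. The parameter $2k+3$ depends on $k$ only, so this is a parameterized reduction to ISR-TJ on cliquewidth $\le c$ for each $c\ge10$ and on twinwidth $\le c$ for each $c\ge7$. As $k$-Clique is W[1]-complete, these problems are W[1]-hard. For the ETH bound, $|V(G)|$ is polynomial in $|V(H)|$, so an algorithm for ISR-TJ with running time $f(\kappa)\,N^{o(\kappa)}$ for $\kappa$ tokens and $N$ vertices would, with $\kappa=2k+3$ and $N=|V(G)|$, solve $k$-Clique in time $f'(k)\,|V(H)|^{o(k)}$. Under ETH this is impossible. $\blacksquare$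

## 12. General token jumping as a binary reconfiguration problem (proof of Theorem 2)

**Step 1: the BCR instance.** We simulate the jumps on $F$ literally, and use a switch to pass from "the tokens form the *set* $B$" to one fixed target assignment, so that it does not matter which token ends on which vertex of $B$. Let $(F,k,A,B)$ be an ISR-TJ instance, $k\ge1$ (the case $k=0$ is trivial). Use variables $x_1,\dots,x_k$ with domain $V(F)\cup\{\bot\}$ and $m$ with domain $\{\mathrm{run},\mathrm{done}\}$. The forbidden pairs are

* $x_i=\bot$ with $m=\mathrm{run}$;
* $x_i=u$ with $m=\mathrm{done}$, for $u\in V(F)\setminus B$;
* for $i\ne j$: $x_i=u$ with $x_j=w$, where $u,w\in V(F)$ and ($u=w$ or $uw\in E(F)$).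

Start: $x_1,\dots,x_k$ enumerate $A$, and $m=\mathrm{run}$. Target: all $x_i=\bot$, and $m=\mathrm{done}$. Both are valid, and $M\ge1$.

**Step 2: equivalence.** Suppose that $B$ is reachable from $A$ in $F$. Follow the jumps with $m=\mathrm{run}$, each jump changing one $x_i$. At the end the $x_i$ enumerate $B$, so $m$ may be switched to done. Then set the $x_i$ one by one to $\bot$. All assignments are valid.

Conversely, take a BCR sequence from start to target, and consider the first step in which $m$ changes to done. Up to this step $m=\mathrm{run}$, so no $x_i$ is $\bot$, and the values of the $x_i$ are $k$ distinct, pairwise non-adjacent vertices of $F$. Each change of one $x_i$ to another value is a token jump between independent sets of size $k$. After the step $m=\mathrm{done}$, with the $x_i$ unchanged, so all $x_i\in B$. They are distinct and $|B|=k$, so $\{x_1,\dots,x_k\}=B$. Hence $B$ is reachable from $A$ in $F$.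

**Step 3: conclusion.** Proposition 4 with $k+1$ variables yields $2k+3$ tokens and the claimed widths. If ISR-TJ is FPT on cliquewidth $\le c$ for some $c\ge10$, or on twinwidth $\le c$ for some $c\ge7$, then composing with this reduction shows that it is FPT on all graphs. Conversely, if it is FPT on all graphs, it is FPT on the restricted inputs: ignore the given expression or sequence. $\blacksquare$

**Remark (small bounds).** The graphs of cliquewidth at most 2, and those of twinwidth 0, are the cographs, where the problem is polynomial (Bonsma, J. Graph Theory 2016). The proof above does not determine the complexity for the cliquewidth bounds $3,\dots,9$ or the twinwidth bounds $1,\dots,6$.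

## 13. Pruning isomorphic subtrees in a tree-model (proof of Theorem 3)

Long walks need many pairwise different positions. A tree-model of bounded depth, by contrast, has many interchangeable parts when it is large, and surplus copies can be deleted.

Let $(G,k,I_s,I_t)$ be an instance with a tree-model of $G$ with $m$ labels and depth $d$, and let $k\ge1$ (the case $k=0$ is trivial). Call the subtree rooted at a node *unmarked* if it contains no vertex of $I_s\cup I_t$, and *marked* otherwise.

**Reduction rule.** If a node has $k+1$ children whose subtrees $S_1,\dots,S_{k+1}$ are unmarked and pairwise isomorphic as labeled rooted trees, delete $S_{k+1}$.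

*Example.* Let $G=K_{n,n}$ with the tree-model of depth 1 from Section 1. The rule deletes vertices outside $I_s\cup I_t$ until at most $k$ of them remain on each side.

**Step 1: the rule is safe.** We show that deleting $S_{k+1}$ preserves the answer. Let $G'$ be the resulting induced subgraph of $G$; the remaining tree is a tree-model of it. A reconfiguration sequence in $G'$ is one in $G$. Conversely, let $I_0=I_s,\dots,I_\ell=I_t$ be a sequence in $G$. We reroute the tokens into $S_1,\dots,S_k$: at any time at most $k$ of the $k+1$ copies are occupied, so $k$ copies suffice. Fix isomorphisms $\phi_p:S_1\to S_p$ for $1\le p\le k+1$. For each $q$ we define an injection $\pi_q$ from the set of indices $p$ with $I_q\cap S_p\neq\emptyset$ into $\{1,\dots,k\}$. Let $\pi_0$ be the empty map; this is right since $I_s$ avoids all $S_p$. For the step $I_q\to I_{q+1}$, the set $J=I_q\cap I_{q+1}$ has $k-1$ vertices. Let $\pi_{q+1}$ agree with $\pi_q$ on the at most $k-1$ indices $p$ whose $S_p$ is met by $J$. If the new vertex lies in some $S_p$ not met by $J$, let $\pi_{q+1}(p)$ be an index of $\{1,\dots,k\}$ that is not yet used; there is one, since at most $k-1$ are used.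

Let $I_q'$ be obtained from $I_q$ by replacing each vertex $\phi_p(z)$ in $S_p$ by $\phi_{\pi_q(p)}(z)$ and keeping the vertices outside the $S_p$. We check four things.

* The map $I_q\to I_q'$ is injective, since $\pi_q$ is injective and the $\phi_p$ are bijections. So $|I_q'|=k$, and $I_q'$ avoids $S_{k+1}$.
* The map preserves labels, and it preserves the depth of the least common ancestor of two vertices. For two vertices in the same copy this holds since the copies are isomorphic and have roots at the same depth. For vertices in different copies, the images are in different copies too, and the least common ancestor is the common parent of the copies before and after. For a vertex in a copy and a vertex outside all copies, the least common ancestor is the common parent or one of its ancestors, and it is unchanged. For two vertices outside there is nothing to show. So adjacency is preserved, and $I_q'$ is an independent set of $G'$ of size $k$.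
* The sets $I_q'$ and $I_{q+1}'$ share the image of $J$, which has $k-1$ elements and is the same under both maps. So they are equal or differ by one jump.
* As $I_s$ and $I_t$ avoid all $S_p$, we have $I_0'=I_s$ and $I_\ell'=I_t$.

Hence $I_t$ is reachable from $I_s$ in $G'$.

**Step 2: the size after exhaustive application.** Apply the rule as long as possible. Each application deletes a vertex, and isomorphism of labeled rooted trees is decidable in polynomial time, so this takes polynomial time. Now no node has $k+1$ pairwise isomorphic unmarked children's subtrees. All leaves are at depth $d$, so a node at depth $d-h$ has height $h$ and its children have height $h-1$. Define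
$$t_0=m,\qquad t_{h+1}=(k+1)^{t_h}. \tag{2}$$
Then the number of isomorphism types of unmarked subtrees of height $h$ is at most $t_h$, by induction on $h$. For $h=0$ the type is the label of the leaf. The type of an unmarked subtree of height $h+1$ is determined by how often each of the at most $t_h$ types of height $h$ occurs among the subtrees at its children. These are all unmarked, and each type occurs between $0$ and $k$ times.

Therefore a node of height $h+1$ has at most $k\,t_h$ children with unmarked subtree, and at most $|I_s\cup I_t|\le2k$ with marked subtree. The number of leaves, i.e. of vertices of the reduced graph, is at most
$$g(k,m,d)=\prod_{h=0}^{d-1}\bigl(k\,t_h+2k\bigr).$$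

**Step 3: tractability.** The reduced graph is an induced subgraph of $G$ that contains $I_s\cup I_t$, and the instance on it is equivalent to the original one by Step 1. Searching the graph of its independent sets of size $k$, of which there are at most $g(k,m,d)^k$, takes time bounded by a function of $k$ for fixed $m,d$. So ISR-TJ is FPT on graphs given with such tree-models. $\blacksquare$
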